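# Isomorphisms between complements of smooth cubic surfaces are linear

Everything is over $\mathbb C$. Surfaces and threefolds are algebraic varieties. "Neighborhood" and "limit" refer to the classical topology whenever limits or homology are involved.

## 1. Maps by forms, log discrepancies, lines, cylinders

### 1.1 Rational maps given by coprime forms

**Definition (degree, indeterminacy locus).** A birational map $\varphi:\mathbb P^3\dashrightarrow\mathbb P^3$ can be written $\varphi=(G_0:\dots:G_3)$ with forms $G_i$ of one degree $e$ and no common factor. These forms are unique up to a common constant; $e$ is the *degree* of $\varphi$. The common zero set $B=\{G_0=\dots=G_3=0\}$ is exactly the set of points where $\varphi$ is not regular. It contains no surface, because the $G_i$ are coprime.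

If $e=1$, then $\varphi$ is an element of $\mathrm{PGL}_4(\mathbb C)$: four linear forms defining a dominant map are linearly independent.

**Example.** Let $q=xz-y^2+w^2$ and $\tau=x^2/q$. The map
$$(x:y:z:w)\mapsto (x:\ y+\tau x:\ z+2\tau y+\tau^2x:\ w)$$
becomes, after multiplication by $q^2$, the map with entries $xq^2,\ yq^2+x^3q,\ zq^2+2x^2yq+x^5,\ wq^2$. A common factor divides $xq^2$ and $wq^2$, hence $q^2$. But $q$ is irreducible and does not divide the third entry, which is $x^5$ modulo $q$. So the entries are coprime and the degree is $5$. The indeterminacy locus is $\{x=q=0\}$.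

Let $Q_1=\{f_1=0\}$ and $Q_2=\{f_2=0\}$ be smooth cubic surfaces and $X_i=\mathbb P^3\setminus Q_i$. A smooth surface in $\mathbb P^3$ is irreducible, since two components would meet, and a meeting point is singular. Hence *a form without zeros on $X_i$ is a constant times a power of $f_i$.* I shall use this often.

### 1.2 Divisorial valuations and log discrepancies

**Definition (divisorial valuation, center, log discrepancy).** Let $V$ be a smooth variety. A prime divisor $E$ on a smooth variety $W$ with a proper birational morphism $W\to V$ gives the valuation $\nu=\mathrm{ord}_E$ of the function field of $V$, with value group $\mathbb Z$. Its *center* on $V$ is the image of $E$. It is *exceptional* over $V$ if the center is not a divisor. Let $\omega$ be a local generator of the canonical sheaf of $V$ near a general point of the center. The *log discrepancy* is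
$$A_V(\nu)=1+\mathrm{ord}_E(\text{pull-back of }\omega).$$
For a $\mathbb Q$-divisor $\Delta\ge 0$ the log discrepancy for the pair $(V,\Delta)$ is $A_V(\nu)-\nu(\Delta)$, where $\nu(\Delta)$ is computed from local equations.

**Example.** Blow up the origin in $\mathbb A^2$: with $x=x'$, $y=x'y'$ we get $dx\wedge dy=x'\,dx'\wedge dy'$, so $A=2$. Blowing up a point of a threefold gives $A=3$, and blowing up a smooth curve in a threefold gives $A=2$. For three lines through the origin of $\mathbb A^2$, each with coefficient $c$, the log discrepancy of the exceptional curve is $2-3c$, which is negative for $c>2/3$.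

We shall meet valuations in this form: $\psi:V'\dashrightarrow V$ is a birational map of smooth projective varieties, $E\subset V'$ is a prime divisor, and $\nu=\mathrm{ord}_E\circ\psi^*$. A resolution $W$ of the graph of $\psi$ carries the strict transform of $E$, and $W\to V'$ is an isomorphism over the general point of $E$. So $\nu$ is divisorial over $V$, its center is the closure of the image under $\psi$ of the part of $E$ where $\psi$ is regular, and $A_V(\nu)=1+\mathrm{ord}_E(\psi^*\omega)$.

### 1.3 klt, plt and inversion of adjunction

**Definition (klt, plt).** A pair $(V,\Delta)$ is *klt* if all divisorial valuations over $V$ have positive log discrepancy for it, and *plt* if this holds for all exceptional ones. "Klt at a point" means klt in some neighborhood of it.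

**Example.** Let $Z$ be a smooth curve on a smooth surface $S$ and $0\le c<1$. Then $(S,cZ)$ is klt. Indeed, let $y$ be a local equation of $Z$ and $x,y$ coordinates. If the center of $\mathrm{ord}_E$ is not in $Z$, then the log discrepancy is $A_S(\mathrm{ord}_E)\geq1$. Otherwise $dx\wedge\frac{dy}{y}$ is a logarithmic form, and its pull-back has at most a simple pole along $E$. So the pull-back of $dx\wedge dy$ has order at least $\mathrm{ord}_E(y)-1$, and the log discrepancy is at least $(1-c)\,\mathrm{ord}_E(y)>0$. On the other hand, three concurrent lines with $c>2/3$ are not klt at the common point.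

**(KM)** *Inversion of adjunction* (Kollár–Mori, *Birational geometry of algebraic varieties*, Thm 5.50), in the case we need: if $S$ is a smooth irreducible surface in a smooth threefold $V$, $\Delta\ge0$ is a $\mathbb Q$-divisor with $S\not\subset\operatorname{Supp}\Delta$, and $(S,\Delta|_S)$ is klt, then $(V,S+\Delta)$ is plt near $S$.

**Example.** For $V=\mathbb A^3$, $S=\{z=0\}$, $\Delta=c\{x=0\}$ with $c<1$, the restriction is $c$ times a line in a plane, which is klt. So $(V,S+\Delta)$ is plt near $S$.

### 1.4 Lines and plane sections of a smooth cubic surface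

Let $S\subset\mathbb P^3$ be a smooth cubic surface and $T$ the class of a plane section. Then $-K_S=T$, $T^2=3$, and a line $\ell\subset S$ has $\ell\cdot T=1$, $\ell^2=-1$. Moreover $\mathrm{Pic}(S)\cong H^2(S;\mathbb Z)\cong\mathbb Z^7$. From Hartshorne, Ch. V.4: there is $\sigma:S\to\mathbb P^2$, the blow-up of six points $p_1,\dots,p_6$, no three collinear and not all on a conic. Let $E_i$ be the exceptional curves and $\Lambda$ the pull-back of the class of a line. Then $T=3\Lambda-\sum E_i$, and the $27$ lines are
$$E_i,\qquad L_{ij}\sim\Lambda-E_i-E_j,\qquad N_j\sim2\Lambda-\sum_{i\ne j}E_i ,$$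
where $L_{ij}$ is the strict transform of $\overline{p_ip_j}$ and $N_j$ that of the conic through the five points other than $p_j$. Any six mutually skew lines are the exceptional curves of such a blow-up (Hartshorne V.4.10).

*Plane sections of $S$ are reduced.* A non-reduced one would contain a double line, so $S$ would have an equation $lq+m^2n=0$ with linear forms $l,m,n$ and a quadratic form $q$. All first derivatives vanish where $l=m=q=0$, and such points exist in $\mathbb P^3$. This contradicts smoothness.

**Lemma 1.** *Let $\ell$ be a line on a smooth cubic surface $S=\{f=0\}$. There are two distinct planes $\Pi\supset\ell$ such that $S\cap\Pi=\ell+C_2$ with a conic $C_2$ meeting $\ell$ in exactly one point.*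

*Proof.* Choose coordinates with $\ell=\{z=u=0\}$ and write $f\equiv z\,a(x,y)+u\,b(x,y)\bmod(z,u)^2$. Along $\ell$ the gradient of $f$ is $(0,0,a,b)$, so smoothness means that the binary quadratic forms $a,b$ have no common zero. On the plane $\{\alpha z+\beta u=0\}$ put $(z,u)=w(\beta,-\alpha)$. Then $f=w\bigl(\beta a-\alpha b+w(\cdots)\bigr)$, so the residual conic restricts to $\ell$ as $\beta a-\alpha b$. This form is not zero, because proportional quadratic forms would have a common zero. Its zeros are the fiber over $(\alpha:\beta)$ of the degree $2$ morphism $(a:b):\ell\to\mathbb P^1$. By Riemann–Hurwitz this morphism has two ramification points. They lie over distinct points, since a fiber of degree $2$ contains at most one of them. The two branch points give the two planes. $\square$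

**Example.** On $x^3+y^3+z^3+u^3=0$ take $\ell=\{x+y=z+u=0\}$. With $s=x+y$, $w=z+u$ the equation is $3x^2s+3z^2w$ modulo $(s,w)^2$, and the branch points of $(x^2:z^2)$ give the planes $s=0$ and $w=0$. The plane $z+u=0$ cuts the surface in $x^3+y^3=0$, three lines through $(0:0:1:-1)$. Here $C_2$ is a pair of lines meeting on $\ell$.

### 1.5 Logarithmic Kodaira dimension and polar cylinders

**Definition ($\bar\kappa=-\infty$).** Let $U$ be a smooth variety, open in a smooth projective variety $\bar U$ whose boundary $\partial=\bar U\setminus U$ is a simple normal crossing divisor. We say $\bar\kappa(U)=-\infty$ if $H^0(\bar U,m(K_{\bar U}+\partial))=0$ for all $m\ge1$. This does not depend on $\bar U$.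

**Example.** For a smooth curve $C$, $\bar\kappa(C\times\mathbb A^1)=-\infty$. In $\bar C\times\mathbb P^1$ the boundary is $(\bar C\setminus C)\times\mathbb P^1+\bar C\times\{\infty\}$, and $m(K+\partial)$ has degree $-2m+m<0$ on each $\{c\}\times\mathbb P^1$. So every section vanishes. By contrast, $(\mathbb A^1\setminus0)^2\subset\mathbb P^1\times\mathbb P^1$ has $K+\partial\sim0$, so its $\bar\kappa$ is not $-\infty$.

If $U'\to U$ is a dominant morphism of smooth varieties of the same dimension, then logarithmic pluricanonical forms pull back injectively. Hence $\bar\kappa(U')=-\infty$ implies $\bar\kappa(U)=-\infty$.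

**(MSF)** (Miyanishi–Sugie, J. Math. Kyoto Univ. 20 (1980), and Fujita) *A smooth affine surface with $\bar\kappa=-\infty$ contains a non-empty open subset isomorphic to $C_0\times\mathbb A^1$ with $C_0$ a smooth curve.*

**Definition (polar cylinder).** Let $S$ be a smooth projective surface. A $(-K_S)$-*polar cylinder* is an open set $S\setminus\operatorname{Supp}D\cong C\times\mathbb A^1$ with $C$ a smooth affine curve and $D$ an effective $\mathbb Q$-divisor, $D\sim_{\mathbb Q}-K_S$.

**Example.** On $\mathbb P^2$ take $D=3L$ with $L$ a line; the complement is $\mathbb A^1\times\mathbb A^1$.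

**Example (a cylinder on a cubic surface that is not polar).** The five lines $\overline{p_1p_i}$, $i=2,\dots,6$, pass through $p_1$ and contain all the $p_i$. Removing one of them from $\mathbb P^2$ leaves $\mathbb A^2$, in which the other four are parallel. So the complement of the five lines is $(\mathbb A^1\setminus4\text{ points})\times\mathbb A^1$, and it lies in $S$ as the complement of $E_1,L_{1i},E_i$. Suppose $D=aE_1+\sum_{i\ge2}(b_iL_{1i}+c_iE_i)\sim_{\mathbb Q}3\Lambda-\sum E_i$ with $c_i\geq 0$. Comparing coefficients, $\sum b_i=3$ and $c_i=b_i-1\ge0$. Then $\sum b_i\ge5$, a contradiction. So a cubic surface has cylinders, and what fails here is the polarity.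

**(CPW)** (Cheltsov–Park–Won, *Affine cones over smooth cubic surfaces*, J. Eur. Math. Soc. 18 (2016)) *A smooth cubic surface contains no $(-K_S)$-polar cylinder.*

## 2. Must an automorphism of $\mathbb P^3\setminus Q$ come from $\mathrm{PGL}_4$?

Let $Q\subset\mathbb P^3$ be a smooth cubic surface. A linear transformation preserving $Q$ restricts to an automorphism of the affine variety $\mathbb P^3\setminus Q$. Are there any other automorphisms? The problem comes from Dubouloz and Kishimoto, "Log-uniruled affine varieties without cylinder-like open subsets", arXiv:1212.0521 (2012). For a smooth hypersurface $Q_n$ of degree $n\ge4$ in $\mathbb P^n$ it is known that $\mathrm{Aut}(\mathbb P^n\setminus Q_n)$ embeds in $\mathrm{Aut}(Q_n)$ and so is a finite group of linear transformations. The problem concerns $n=3$. The answer is that there are no others; here is the statement we shall prove.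

> **Theorem 2.** Let $Q_1,Q_2\subset\mathbb P^3_{\mathbb C}$ be smooth cubic surfaces and let $\varphi:\mathbb P^3\setminus Q_1\to\mathbb P^3\setminus Q_2$ be an isomorphism of varieties. Then $\varphi$ is the restriction of an element of $\mathrm{PGL}_4(\mathbb C)$ mapping $Q_1$ onto $Q_2$.

The case $Q_1=Q_2=Q$ answers the question. Two examples show that neither hypothesis, degree three nor smoothness, can simply be dropped. They also show what a non-linear automorphism looks like.

**A smooth quadric.** The map of the example in 1.1 preserves $x$, and it preserves $q$: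
$$x(z+2\tau y+\tau^2x)-(y+\tau x)^2+w^2=xz-y^2+w^2 .$$
So it preserves $\tau$, replacing $\tau$ by $-\tau$ gives its inverse, and it is an automorphism of $\mathbb P^3\setminus\{q=0\}$ of degree $5$. On $\{q=0\}$ its entries are $(0:0:x^5:0)$, so it contracts the quadric, outside $\{x=0\}$, to the point $(0:0:1:0)$.

**The cone over a smooth plane cubic.** Let $f(x,y,z)$ define a smooth plane cubic, so that $\{f=0\}\subset\mathbb P^3$ is a cone (a normal cubic surface). Let $g(x,y,z)$ be a quartic form not divisible by $f$. Then
$$(x:y:z:w)\mapsto(x:y:z:w+g/f)=(xf:yf:zf:wf+g)$$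
is an automorphism of $\mathbb P^3\setminus\{f=0\}$ with inverse given by $-g$, and it has degree $4$. On the cone its entries are $(0:0:0:g)$: the cone is contracted, outside $\{g=0\}$, to its vertex.

**Setup for the proof.** Write $\varphi=(G_0:\dots:G_3)$ and $\varphi^{-1}=(H_0:\dots:H_3)$ with coprime forms, of degrees $e$ and $d$. Let $B$ be the indeterminacy locus of $\varphi$. Since $\varphi$ is regular on $X_1$, we have $B\subset Q_1$, and $B\neq Q_1$ since $B$ contains no surface. Likewise the $H_j$ have no common zero on $X_2$. If $e=1$, then $\varphi$ is linear and maps $X_1$ onto $X_2$, hence $Q_1$ onto $Q_2$, and we are done. So **assume from now on $e>1$**. Then $d>1$, since otherwise $\varphi^{-1}$, hence $\varphi$, would be linear. The goal is a contradiction.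

## 3. Three identities, and degrees two and three

**Step 1: compute three forms attached to $\varphi$ up to constants.** This is the only place where the bijectivity of $\varphi:X_1\to X_2$ is turned into formulas.

Let $\mathcal X=\sum x_i\partial/\partial x_i$ be the Euler field and $\Omega_0=\iota_{\mathcal X}(dx_0\wedge\dots\wedge dx_3)$, so that $\Omega_0/x_i^4$ generates the canonical sheaf of $\mathbb P^3$ on $\{x_i\ne0\}$. View $G$ as a map $\mathbb C^4\to\mathbb C^4$. By Euler's identity $dG$ carries $\mathcal X$ to $e\mathcal X$. Contracting $G^*(dx_0\wedge\dots\wedge dx_3)=\det(\partial G_i/\partial x_j)\,dx_0\wedge\dots\wedge dx_3$ with $\mathcal X$ therefore gives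
$$G^*\Omega_0=J\,\Omega_0,\qquad J=\tfrac1e\det(\partial G_i/\partial x_j).$$
Since $\varphi^{-1}\circ\varphi=\mathrm{id}$, the vector $H(G)$ is proportional to $x$, i.e. $x_iH_j(G)=x_jH_i(G)$. So $x_j$ divides $H_j(G)$ and $H_j(G)=v\,x_j$ with one form $v$ of degree $de-1$.

The following forms have no zeros on $X_1$:

* $f_2(G)$, because $\varphi(X_1)=X_2$;
* $J$, because at a point of $X_1$ with $x_j\neq0$, $G_i\ne0$ the pull-back of the generator $\Omega_0/x_i^4$ is $\frac{Jx_j^4}{G_i^4}\cdot\frac{\Omega_0}{x_j^4}$, and $\varphi$ is étale there;
* $v$, because the $H_j$ have no common zero on $X_2$.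

So they are constants times powers of $f_1$. Comparing degrees, with non-zero constants $c,c',c''$,
$$f_2(G)=c\,f_1^{\,e},\qquad J=c'f_1^{\,4(e-1)/3},\qquad v=c''f_1^{\,(de-1)/3}.\tag{1}$$
By symmetry, $G_i(H)=v'x_i$ with $v'$ a constant times a power of $f_2$.

**Small degrees by hand.** The exponent $4(e-1)/3$ is an integer, so $e\equiv1\bmod3$. Thus $e=2$ and $e=3$ are impossible, and the first degree to exclude is $e=4$. In that degree divisibility does not suffice. For the cone of §2 the matrix of $(xf,yf,zf)$ is $f\cdot I$ plus a matrix of rank one with trace $3f$, so its determinant is $f^3(1+3)=4f^3$; the last entry contributes a factor $f$, and $J=\frac14\cdot4f^4=f^4$. Also $f(xf,yf,zf)=f^4$. So (1) holds there with $e=4$, and smoothness of the cubic must enter.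

## 4. The valuation of $Q_1$ seen from $\mathbb P^3\supset Q_2$

By the first identity in (1), $\varphi(Q_1\setminus B)\subset Q_2$. Let $Z$ be the closure of $\varphi(Q_1\setminus B)$, an irreducible subset of $Q_2$. The sensible first approach is to look for a singularity of a pair on the target that is too bad, and to exclude it with inversion of adjunction. It gets us this far:

**Proposition 3.** *$Z$ is a point: $\varphi(Q_1\setminus B)=\{P\}$ with $P\in Q_2$.*

**Step 2: find a negative log discrepancy.** Let $\nu=\mathrm{ord}_{Q_1}\circ\varphi^*$. By 1.2 this is a divisorial valuation over the target $\mathbb P^3$ with value group $\mathbb Z$ and center $Z$. Choose $i$ with $G_i|_{Q_1}\not\equiv0$; then $Z$ meets the chart $\{x_i\ne0\}$. Let $h=\sum\lambda_jH_j$ with general $\lambda_j$. Since the $H_j$ are coprime, they are not all divisible by $f_2$, so $\{h=0\}\not\supset Q_2$. In the chart, by (1):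

* $f_2/x_i^3$ pulls back to $f_2(G)/G_i^3$, so $\nu(f_2)=e$;
* $\Omega_0/x_i^4$ pulls back to $J\Omega_0/G_i^4$, which has order $\frac43(e-1)$ along $Q_1$, so $A(\nu)=1+\frac43(e-1)$;
* $h/x_i^d$ pulls back to $v\cdot(\sum\lambda_jx_j)/G_i^d$, and $f_1$ does not divide a linear form, so $\nu(h)=\frac{de-1}3$.

So the log discrepancy of $\nu$ for $(\mathbb P^3,\,Q_2+\mu\{h=0\})$ is
$$1+\tfrac43(e-1)-e-\mu\,\tfrac{de-1}3=\tfrac{e-1}3-\mu\,\tfrac{de-1}3 .\tag{2}$$
At $\mu=\frac1d$ this equals $-\frac13\bigl(1-\frac1d\bigr)<0$, because $d>1$. Fix a rational $\mu$ with $0<\mu<\frac1d$ for which (2) is still negative.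

**Step 3: $Z$ is not the surface $Q_2$.** If $Z=Q_2$, then the valuation ring of $\nu$ dominates the discrete valuation ring of $Q_2$, so they are equal. As both value groups are $\mathbb Z$, $\nu=\mathrm{ord}_{Q_2}$ and $e=\nu(f_2)=1$, a contradiction.

**Step 4: $Z$ is not a curve.** Suppose it is. Then $\nu$ is exceptional over $\mathbb P^3$, and by (2) the pair $(\mathbb P^3,Q_2+\mu\{h=0\})$ is not plt near any point of $Z$. Apply (KM) in a small neighborhood of each $z\in Z$: the pair $(Q_2,\mu h|_{Q_2})$ is not klt at $z$. Near a general point of $Z$ the support of $h|_{Q_2}$ is empty or equal to $Z$, and $Z$ is smooth there. By the first example of 1.3 the coefficient of $Z$ in $\mu h|_{Q_2}$ is at least $1$. Since $\mu<\frac1d$,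
$$D:=\tfrac1d\,h|_{Q_2}\equiv T,\qquad D=\alpha Z+\Delta,\quad \alpha>1,\ \Delta\ge0,\ Z\not\subset\operatorname{Supp}\Delta .$$
From $3=D\cdot T\ge\alpha\deg Z$ we get $\deg Z\le2$, so $Z$ is a line or an irreducible conic, which is a plane curve.

*$Z$ a line.* The residual conics of the planes through $Z$ form a pencil in $|T-Z|$. It has no fixed component. Such a component would lie in all planes through $Z$, hence equal $Z$, and plane sections would contain $2Z$, against reducedness. So every irreducible curve has non-negative intersection with $T-Z$, and
$$2=D\cdot(T-Z)\ge\alpha\,Z\cdot(T-Z)=\alpha(1+1)=2\alpha ,$$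
a contradiction.

*$Z$ an irreducible conic.* Let $\ell$ be the residual line, $Z+\ell\sim T$, so $Z\cdot\ell=T\cdot\ell-\ell^2=2$. Write $D=\alpha Z+\beta\ell+\Delta'$ with $\beta\ge0$ and $\Delta'\ge0$ containing neither $Z$ nor $\ell$. Then
$$1=D\cdot\ell\ge2\alpha-\beta,\qquad 3=D\cdot T\ge2\alpha+\beta .$$
Adding gives $4\ge4\alpha$, a contradiction. So $Z$ is a point, and Proposition 3 is proved. $\square$

**Where this approach stops.** For a point $Z=\{P\}$ we would need $(Q_2,\mu' D)$ to be klt at $P$ for $D\equiv T$ effective and $\mu'=\mu d<1$ close to $1$. This is false in general, on every smooth cubic surface. Take $D=\ell+C_2$ from Lemma 1, with $\ell\cap C_2=\{P_1\}$. If $C_2$ is a pair of lines, then $D$ is three lines through $P_1$, and the blow-up of $P_1$ has log discrepancy $2-3\mu'<0$ for $\mu'>\frac23$. If $C_2$ is a smooth conic, then it is tangent to $\ell$. In local coordinates $D$ is $y(y-\text{unit}\cdot x^2)=0$, and the weighted blow-up with weights $(1,2)$ has log discrepancy $3-4\mu'<0$ for $\mu'>\frac34$. So numerical information about $D$ alone cannot exclude point centers. In §2 the contraction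 to a point did happen, for the cone and for the quadric.

## 5. A degenerating family whose central fiber is $V_0=Q_1\setminus B$

Take the contraction as a gift. The remaining proof extracts from it a $(-K_{Q_1})$-polar cylinder on $Q_1$, which (CPW) forbids.

**Step 5: describe $B$.** For a linear form $l$ put $F_l=l(G_0,\dots,G_3)$, a form of degree $e$ which vanishes on $B$. If $l(P)\ne0$ and $y\in Q_1\setminus B$, then $G(y)$ represents $\varphi(y)=P$, so $F_l(y)\ne0$. Hence
$$\{F_l=0\}\cap Q_1=B\qquad\text{whenever }l(P)\ne0.\tag{3}$$
So $B$ is a curve, namely the support of the effective divisor $F_l|_{Q_1}\in|eT|$. Put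
$$V_0=Q_1\setminus B ,$$
a smooth affine surface.

Now fix $l$ with $l(P)\neq0$, let $\Pi=\{l=0\}$, and consider on $Y=\mathbb P^3\setminus\{F_l=0\}$ the function
$$\theta=\frac{f_2(G)}{l(G)^3}=\frac{c\,f_1^{\,e}}{F_l^{\,3}} .\tag{4}$$
By (3), $Y\cap Q_1=V_0$. So the zero set of $\theta$ is $V_0$. For $t\ne0$ the fiber $\{\theta=t\}$ lies in $X_1$, and $\varphi$ maps it isomorphically onto $S_t\setminus\Pi$, where
$$S_t=\{f_2=t\,l^3\} .$$
Indeed $S_t\setminus\Pi\subset X_2$, and $x\in X_1$ lies in $\{\theta=t\}$ exactly when $l(\varphi(x))\ne0$ and $(f_2/l^3)(\varphi(x))=t$. Thus $V_0$ is a limit of affine cubic surfaces $S_t\setminus\Pi$ whose geometry we can choose through $\Pi$. Three things have to be done: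

* with a good $\Pi$, find many affine lines of bounded degree on $S_t\setminus\Pi$ (§7), and let them degenerate to affine lines on $V_0$ (§8), which gives a cylinder in $V_0$ by (MSF);
* show that the components of $B$ generate $\mathrm{Pic}(Q_1)$ up to finite index (§6);
* combine these to make the cylinder polar (§9). The example in 1.5 shows that polarity does not come for free.

## 6. The components of $B$ span $H_2(Q_1;\mathbb Q)$

**Proposition 4.** *The classes of the components $B_1,\dots,B_r$ of $B$ span $H_2(Q_1;\mathbb Q)$. Hence $\mathrm{Pic}(V_0)$ is finite.*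

Homology has rational coefficients in this section. Suppose the classes do not span. The intersection form is nondegenerate, so there is $0\ne\gamma\in H_2(Q_1)$ with $\gamma\cdot B_i=0$ for all $i$.

**Step 6: move $\gamma$ off $B$.** Consider
$$H_2(V_0)\to H_2(Q_1)\to H_2(Q_1,V_0)\cong H^2(B)\cong\mathbb Q^r .$$
The first isomorphism is Alexander–Lefschetz duality for the compact triangulable subset $B$ of the closed oriented $4$-manifold $Q_1$. The second is evaluation on the fundamental classes $[B_i]$, which form a basis of $H_2(B)$. By naturality of duality, $H_2(Q_1)\to H^2(B)$ restricts the Poincaré dual to $B$, so it sends $\gamma$ to $(\gamma\cdot B_i)_i=0$. By exactness $\gamma$ is the image of some $\tilde\gamma\in H_2(V_0)$.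

**Step 7: the circle bundle over $\tilde\gamma$ bounds in $X_1$, because $\varphi$ contracts $V_0$.** Let $M=\mathbb P^3\setminus B$. Then $V_0\subset M$ is a closed complex submanifold, $M\setminus V_0=X_1$, and $\varphi:M\to\mathbb P^3$ is a morphism with $\varphi(V_0)=\{P\}$ and $\varphi(X_1)=X_2$. As $Q_2$ is smooth at $P$, there is a neighborhood $\mathbb B$ of $P$ with $(\mathbb B,\mathbb B\cap Q_2)\cong(\text{ball}\times\text{disc},\ \text{ball}\times0)$. Then $O=\varphi^{-1}(\mathbb B)\subset M$ is an open neighborhood of $V_0$. Consider
$$H_2(V_0)\cong H_4(O,O\setminus V_0)\xrightarrow{\ \partial\ }H_3(O\setminus V_0)\to H_3(X_1),$$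
where the first map is the Thom isomorphism combined with excision. Let $\delta(\tilde\gamma)\in H_3(X_1)$ be the image of $\tilde\gamma$. It comes from $O\setminus V_0$, and $\varphi(O\setminus V_0)\subset\mathbb B\setminus Q_2\simeq S^1$. As $H_3(S^1)=0$, we get $\varphi_*\delta(\tilde\gamma)=0$ in $H_3(X_2)$. But $\varphi:X_1\to X_2$ is an isomorphism. So $\delta(\tilde\gamma)=0$.

**Step 8: compare with $\mathbb P^3$ and conclude.** Let $N\to Q_1$ be a tubular neighborhood of $Q_1$ in $\mathbb P^3$ with its retraction. The part $N|_{V_0}$ over $V_0$ does not meet $B$, since points of $B$ retract to themselves. So it is a tubular neighborhood of $V_0$ in $M$, and the Thom class of $N$ restricts to that of $N|_{V_0}$. By excision $H_4(O,O\setminus V_0)\cong H_4(M,X_1)$, and the square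
$$\begin{array}{ccc}H_2(V_0)&\cong&H_4(M,X_1)\\ \downarrow&&\downarrow\\ H_2(Q_1)&\cong&H_4(\mathbb P^3,X_1)\end{array}$$
commutes. The boundary maps of the pairs $(O,O\setminus V_0)$, $(M,X_1)$ and $(\mathbb P^3,X_1)$ are compatible. So $\gamma$ maps to $\delta(\tilde\gamma)=0$ under the last map of the exact sequence
$$H_4(\mathbb P^3)\to H_4(\mathbb P^3,X_1)\cong H_2(Q_1)\to H_3(X_1).$$
The group $H_4(\mathbb P^3)$ is spanned by the class of a plane, which goes to its section $[T]$. So $\gamma=a[T]$ with $a\in\mathbb Q$. The divisor $F_l|_{Q_1}\in|eT|$ of (3) is a combination of the $B_i$, so $0=\gamma\cdot eT=3ae$. Thus $a=0$ and $\gamma=0$, a contradiction.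

So the $B_i$ span. Since $\mathrm{Pic}(Q_1)\cong H^2(Q_1;\mathbb Z)$ has rank $7$ and is finitely generated, $\mathrm{Pic}(V_0)=\mathrm{Pic}(Q_1)/\langle B_1,\dots,B_r\rangle$ is finite. $\square$

## 7. Affine lines on a cubic surface minus a tangent section

**Step 9: choose the plane.** The surface $Q_2$ contains two disjoint lines, so it contains a line $\ell$ with $P\notin\ell$. By Lemma 1 there are two distinct planes through $\ell$ whose residual conic meets $\ell$ in one point. They intersect exactly in $\ell\not\ni P$, so one of them does not contain $P$. Fix this plane: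
$$\Pi=\{l=0\},\quad l(P)\ne0,\quad Q_2\cap\Pi=\ell+C_2,\quad \ell\cap C_2=\{P_1\}.$$
From now on $l$, $Y$, $\theta$, $S_t$ are taken for this $l$. Since $f_2-tl^3$ and $f_2$ agree on $\Pi$, we have $S_t\cap\Pi=Q_2\cap\Pi=\ell+C_2$ for all $t$. For $0<|t|\ll1$ the surface $S_t$ is smooth.

**Lemma 5.** *Let $S$ be a smooth cubic surface and $\Pi$ a plane with $S\cap\Pi=\ell+C_2$, $\ell$ a line, $\ell\cap C_2=\{P_1\}$. Through every point of some dense open subset of $S$ passes a smooth rational curve $\Gamma\subset S$ of degree at most $4$ with $\Gamma\cap\Pi=\{P_1\}$. In particular $\Gamma\setminus P_1\cong\mathbb A^1$ lies in $S\setminus\Pi$.*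

*Proof.* **Step 10: put $\ell$ and $C_2$ in the plane.** We want a blow-up $\sigma:S\to\mathbb P^2$ as in 1.4 for which $\ell=N_6$ is the strict transform of the conic $q$ through $p_1,\dots,p_5$. Every line meets exactly five of some six mutually skew lines. In a first blow-up:

* $N_6$ meets five of $E_1,\dots,E_6$, because $N_6\cdot E_i=1$ for $i\le5$ and $N_6\cdot E_6=0$;
* $E_i$ meets five of $N_1,\dots,N_6$, which are skew since $N_i\cdot N_j=4-4=0$;
* $L_{12}$ meets five of $E_1,E_2,E_3,L_{45},L_{46},L_{56}$, namely all but $E_3$; these are skew since $E_i\cdot L_{jk}=0$ for $i\leq 3<j<k$ and $L_{45}\cdot L_{46}=1-1=0$, and similarly for the other pairs;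
* the remaining lines are obtained by permuting indices.

Now take the blow-up whose exceptional curves are the chosen six lines (Hartshorne V.4.10). The line $\ell$ is not one of the six. Since $L_{ij}$ meets only two exceptional curves and $N_j$ meets five, $\ell$ is some $N_j$, and we number so that $j=6$. The conic $q$ is smooth, as no three of the $p_i$ are collinear, and $p_6\notin q$.

We have $C_2\sim T-\ell\sim\Lambda-E_6$. Thus $C_2+E_6\in|\Lambda|$ is $\sigma^*M$ for a line $M$. It contains $E_6$, so $p_6\in M$, and $C_2=\sigma^*M-E_6$.

Any point $p\in q\cap M$ gives a point of $\ell\cap C_2$ above it. If $p$ is none of the $p_i$, then $\sigma$ is an isomorphism over $p$. If $p=p_i$ (then $i\le5$, as $p_6\notin q$), then $E_i\subset C_2$, and the point of $\ell\cap E_i$ will do. Since $\ell\cap C_2=\{P_1\}$, we get $q\cap M=\{\bar P\}$ with $\bar P=\sigma(P_1)$, and $M$ is tangent to $q$ at $\bar P$.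

**Step 11: a pencil of conics with prescribed contact.** Choose $j\ne k$ in $\{1,\dots,5\}$ with $p_j,p_k\ne\bar P$. Let $c$ be a general member of the pencil spanned by $q$ and $M+\overline{p_jp_k}$. It is smooth, since $q$ is. Note $\bar P\notin\overline{p_jp_k}$, because $q\cap\overline{p_jp_k}=\{p_j,p_k\}$. As cycles,
$$c\cdot q=2\bar P+p_j+p_k,\qquad c\cdot M=q\cdot M=2\bar P .\tag{5}$$
The base points of the pencil are $\bar P,p_j,p_k$. A point $p_i$ that is not a base point lies on only one member, so $c$ contains no $p_i$ except those that are base points. In particular $p_6\notin c$, as $p_6\notin q$. Let $\Gamma$ be the strict transform of $c$, a smooth rational curve. By (5) it passes through a point over $\bar P$. It remains to see that $\Gamma$ meets $\ell\cup C_2=S\cap\Pi$ only in $P_1$.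

**Step 12: the case $\bar P\notin\{p_1,\dots,p_5\}$.** Then $M$ contains no $p_i$ with $i\le5$, because $p_i\in q$ and $q\cap M=\{\bar P\}$. So $C_2$ is the strict transform of $M$. Also $\bar P\ne p_6$ as $\bar P\in q$, so $\sigma$ is an isomorphism over $\bar P$, and the point above it is $P_1$. Points of $\Gamma\cap\ell$ lie over $\bar P,p_j,p_k$. Over $p_j,p_k$ there are none, since by (5) $c$ and $q$ are transversal there and the blow-up separates them. Points of $\Gamma\cap C_2$ lie over $c\cap M=\{\bar P\}$. So $\Gamma\cap\Pi=\{P_1\}$. Here $\Gamma\sim2\Lambda-E_j-E_k$ has degree $T\cdot\Gamma=6-2=4$.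

**Step 13: the case $\bar P=p_i$ with $i\le5$.** Then $C_2=\tilde M+E_i$ with $\tilde M\sim\Lambda-E_6-E_i$ the strict transform of $M$, and $\Gamma\sim2\Lambda-E_i-E_j-E_k$ has degree $6-3=3$. By (5), $c,q,M$ are smooth at $p_i$ with the same tangent line. So $\Gamma,\ell,\tilde M$ meet $E_i$ in one common point. It lies in $\ell\cap C_2$, so it is $P_1$. Moreover
$$\Gamma\cdot\ell=4-3=1,\qquad\Gamma\cdot\tilde M=2-1=1,\qquad\Gamma\cdot E_i=1 .$$
So $\Gamma$ meets each of these three curves only in $P_1$, and $\Gamma\cap\Pi=\{P_1\}$.

**Step 14: the curves $\Gamma$ fill an open set.** All but finitely many members of the pencil are allowed as $c$. A point of $\mathbb P^2$ outside the finitely many excluded members and the base points lies on an allowed $c$. Removing also the curves $E_i$, every point of a dense open subset of $S$ lies on some $\Gamma$. $\square$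

## 8. Degenerating the affine lines into $V_0$

**Proposition 6.** *There is an integer $m$ such that, for a closed embedding of $Y$ in some $\mathbb A^N$, every point of $V_0$ is the value at $0$ of a non-constant polynomial map $\mathbb A^1\to V_0\subset\mathbb A^N$ of degree at most $m$.*

The affine variety $Y=\mathbb P^3\setminus\{F_l=0\}$ is closed in $\mathbb A^N$ via the functions $x^I/F_l$ with $|I|=e$.

**Step 15: the lines on $\{\theta=t\}$ have bounded degree in $\mathbb A^N$.** This makes a limit possible. Let $0<|t|\ll1$ and let $a=(a_0:\dots:a_3):\mathbb P^1\to S_t$ parametrize isomorphically a curve $\Gamma$ as in Lemma 5. On $\mathbb A^1=\mathbb P^1\setminus a^{-1}(P_1)$ the $a_i(s)$ are polynomials of degree at most $4$ without common zero. The polynomial $l(a(s))$ has no zeros, because $\Gamma\cap\Pi=\{P_1\}$. So it is a non-zero constant, and $f_2(a(s))=t\,l(a(s))^3$ is also a non-zero constant. Put $b=H(a)$, with entries of degree at most $4d$. By the last sentence of Step 1,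
$$F_l(b)=l(G(H(a)))=v'(a)\,l(a) ,$$
and $v'(a)$ is a constant times a power of $f_2(a)$. So $F_l(b)$ is a non-zero constant. Hence $\varphi^{-1}\circ a:\mathbb A^1\to Y\subset\mathbb A^N$ has as coordinates the polynomials $b^I/F_l(b)$, of degree at most $m:=4de$. This bound does not depend on $t$.

**Step 16: pass to a limit through a given point.** Let $y\in V_0$. Choose $y_k\to y$ with $y_k\in Y\cap X_1$, and put $t_k=\theta(y_k)$, so $0\ne t_k\to\theta(y)=0$. We consider only large $k$, so that Lemma 5 applies to $S_{t_k}$. The surface $\{\theta=t_k\}\cong S_{t_k}\setminus\Pi$ is irreducible, so a Zariski dense open subset of it is dense in the classical topology. After a small perturbation of $y_k$ inside $\{\theta=t_k\}$, keeping $y_k\to y$, the point $\varphi(y_k)$ lies in the open subset of $S_{t_k}$ from Lemma 5. It is not in $\Pi$, so it lies on some $\Gamma\setminus P_1$. By Step 15, after translating $s$, there are non-constant polynomial maps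
$$g_k:\mathbb A^1\to\{\theta=t_k\}\subset\mathbb A^N,\qquad g_k(s)=y_k+\sum_{j=1}^{m}c_{k,j}s^j .$$
The danger is that the limit becomes constant or does not exist. Replacing $s$ by $\lambda s$ multiplies $c_{k,j}$ by $\lambda^j$. As $g_k$ is not constant, $\max_j\lambda^j|c_{k,j}|$ runs continuously from $0$ to $\infty$ for $\lambda\in(0,\infty)$. So we may assume $\max_j|c_{k,j}|=1$. A subsequence of the coefficient vectors converges, and in the limit
$$g(s)=y+\sum_{j=1}^m c_js^j,\qquad\max_j|c_j|=1 .$$
So $g$ is not constant and $g(0)=y$. Since $Y$ is closed in $\mathbb A^N$, $g(\mathbb A^1)\subset Y$. Finally $\theta(g(s))=\lim\theta(g_k(s))=\lim t_k=0$, so $g(\mathbb A^1)\subset V_0$. $\square$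

**Corollary 7.** $\bar\kappa(V_0)=-\infty$.

*Proof.* **Step 17: from many lines to a dominant map $C\times\mathbb A^1\to V_0$.** The polynomial maps $\mathbb A^1\to\mathbb A^N$ of degree at most $m$ with image in $V_0$ form a closed subset of the affine space of coefficient vectors, and non-constancy is an open condition. So the non-constant ones form a variety $R$ with finitely many irreducible components. The image of such a map is an irreducible curve, closed because a non-constant polynomial map $\mathbb A^1\to\mathbb A^N$ is finite. By Proposition 6 these images cover $V_0$. If on each component of $R$ all members had the same image, $V_0$ would be a finite union of curves. So some component contains two members with different images. Any two points of an irreducible variety lie on an irreducible curve in it. Normalizing such a curve, we get a smooth curve $C$ and a morphism $C\times\mathbb A^1\to V_0$ whose image contains two distinct irreducible closed curves. The closure of the image is irreducible, so it has dimension $2$, and the morphism is dominant. By 1.5, $\bar\kappa(C\times\mathbb A^1)=-\infty$ implies $\bar\kappa(V_0)=-\infty$.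 $\square$

## 9. A polar cylinder on $Q_1$

By (MSF) and Corollary 7, $V_0$ contains an open set $U_0\cong C_0\times\mathbb A^1$ with $C_0$ a smooth curve. As $V_0$ is rational, $C_0$ is rational by Lüroth. Embed $C_0$ as an open subset of $\mathbb P^1$. The projection $\mathrm{pr}:U_0\to C_0$ defines a rational map $\pi:Q_1\dashrightarrow\mathbb P^1$.

**Step 18: $\pi$ is regular on $V_0$, and each $\mathrm{pr}^{-1}(c)$ is closed in $V_0$.** This turns the cylinder into a fibration of all of $V_0$. The inclusion $\mathrm{pr}^{-1}(c)\cong\mathbb A^1\to Q_1$ extends to $\mathbb P^1$, so the closure of $\mathrm{pr}^{-1}(c)$ in $Q_1$ is $\mathrm{pr}^{-1}(c)$ together with the image of $\infty$. This image is a new point, because $\mathbb A^1$ is not complete. It is not in $V_0$, because the affine surface $V_0$ contains no complete curve. So $\mathrm{pr}^{-1}(c)$ is closed in $V_0$.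

Suppose $x\in V_0$ is an indeterminacy point of $\pi$; then $x\notin U_0$. Let $\tilde Q\to Q_1$ resolve $\pi$ and be an isomorphism over $U_0$, with $\tilde\pi:\tilde Q\to\mathbb P^1$. Some exceptional curve over $x$ dominates $\mathbb P^1$. The set $\tilde Q\setminus U_0$ has dimension at most $1$, so it contains components of only finitely many fibers of $\tilde\pi$. For general $c$, then, $\tilde\pi^{-1}(c)$ is the closure of $\tilde\pi^{-1}(c)\cap U_0=\mathrm{pr}^{-1}(c)$. This fiber meets the exceptional curve over $x$. So $x$ lies in the closure of $\mathrm{pr}^{-1}(c)$ in $Q_1$. As $x\notin U_0$, it is the added point, which is not in $V_0$: a contradiction.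

From now on $\pi$ denotes the morphism $V_0\to\mathbb P^1$.

**Step 19: over a dense open $C_1\subset C_0$ the fibration is the cylinder.** The set $V_0\setminus U_0$ has dimension at most $1$, so it contains components of only finitely many fibers of $\pi$. For all other $c\in C_0$, the fiber $\pi^{-1}(c)$, which is purely one-dimensional, is the closure in $V_0$ of $\pi^{-1}(c)\cap U_0=\mathrm{pr}^{-1}(c)$. By Step 18 it equals $\mathrm{pr}^{-1}(c)$. Let $C_1$ be the set of these $c$. Then
$$\pi^{-1}(C_1)=\mathrm{pr}^{-1}(C_1)\cong C_1\times\mathbb A^1 .\tag{6}$$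

**Step 20: $\pi(V_0)\ne\mathbb P^1$.** Here the finiteness of $\mathrm{Pic}(V_0)$ is used. Let $c_0\in C_1$. By (6), $A_0=\pi^{-1}(c_0)$ is a prime divisor on $V_0$. By Proposition 4, $kA_0=\mathrm{div}(r)$ for some $k\ge1$ and $r\in\mathcal O(V_0)$. For $c\in C_1\setminus\{c_0\}$ the function $r$ has no zeros on $\pi^{-1}(c)\cong\mathbb A^1$, so it is constant there. By (6), $r=\rho\circ\pi$ with $\rho\in\mathbb C(\mathbb P^1)$. Suppose $\pi(V_0)=\mathbb P^1$. Then $\rho$ has no pole: over a pole there would be a point $x\in V_0$ at which $(1/\rho)\circ\pi$ is regular and zero, while $r\cdot\bigl((1/\rho)\circ\pi\bigr)=1$ with $r$ regular at $x$. So $\rho$ and $r$ are constant. But $r\ne0$ vanishes on $A_0$, a contradiction.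

**Step 21: correct the boundary divisor and conclude.** After a coordinate change on $\mathbb P^1$, $\pi(V_0)\subset\mathbb A^1$. Then $C_1\subset\mathbb A^1$ is a smooth affine curve, open in $\mathbb A^1$. Let $\rho$ now be a polynomial on $\mathbb A^1$ with zero set $\mathbb A^1\setminus C_1$, and let $r=\rho\circ\pi\in\mathcal O(V_0)$. By (6),
$$V_0\setminus\{r=0\}=\pi^{-1}(C_1)\cong C_1\times\mathbb A^1 .$$
View $r$ as a rational function on $Q_1$ and put
$$D=\tfrac1e\,F_l|_{Q_1}+\varepsilon\,\mathrm{div}(r),\qquad\varepsilon\in\mathbb Q,\ 0<\varepsilon\ll1 .$$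
The poles of $r$ lie on $B$, and every component of $B$ has a positive coefficient in $F_l|_{Q_1}$ by (3). So for small $\varepsilon$ the divisor $D$ is effective with positive coefficient on every component of $B$, and its support is $B$ together with the closure of $\{r=0\}\subset V_0$. As $F_l|_{Q_1}\in|eT|$, we have $D\sim_{\mathbb Q}T=-K_{Q_1}$. Finally
$$Q_1\setminus\operatorname{Supp}D=V_0\setminus\{r=0\}\cong C_1\times\mathbb A^1 .$$
This is a $(-K_{Q_1})$-polar cylinder on a smooth cubic surface, contradicting (CPW). Hence $e=1$, so $\varphi$ is linear and maps $Q_1$ onto $Q_2$. This proves Theorem 2. $\blacksquare$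

## 10. The automorphism group, other fields, étale endomorphisms

**Corollary 8.**

1. *For a smooth cubic surface $Q\subset\mathbb P^3$, $\mathrm{Aut}(\mathbb P^3\setminus Q)\cong\mathrm{Aut}(Q)$, a finite group.*
2. *For smooth cubic surfaces, $\mathbb P^3\setminus Q_1\cong\mathbb P^3\setminus Q_2$ if and only if $Q_1,Q_2$ are projectively equivalent, if and only if $Q_1\cong Q_2$.*
3. *Let $k$ be any field of characteristic $0$ and $Q_1,Q_2\subset\mathbb P^3_k$ smooth cubic surfaces. Every $k$-isomorphism $\mathbb P^3_k\setminus Q_1\to\mathbb P^3_k\setminus Q_2$ is linear.*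
4. *Every finite étale morphism $g:X\to X$, $X=\mathbb P^3\setminus Q$ with $Q$ a smooth cubic surface, is a linear automorphism.*

*Proof.*

1. By Theorem 2, $\mathrm{Aut}(\mathbb P^3\setminus Q)$ is the stabilizer of $Q$ in $\mathrm{PGL}_4(\mathbb C)$. Restriction to $\mathrm{Aut}(Q)$ is surjective, because automorphisms of $Q$ preserve $-K_Q=\mathcal O_Q(1)$ and $H^0(\mathbb P^3,\mathcal O(1))=H^0(Q,\mathcal O_Q(1))$. It is injective: if a linear map fixes $Q$ pointwise, then $Q$ lies in the union of its projectivized eigenspaces. As $Q$ is irreducible it lies in a single one, and since $Q$ spans $\mathbb P^3$, the map is the identity. The group $\mathrm{Aut}(Q)$ is finite because it acts faithfully on the $27$ lines: an automorphism preserving each line preserves the $E_i$, descends to $\mathbb P^2$ and fixes $p_1,\dots,p_6$, no three of which are collinear, so it is the identity.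

2. If the complements are isomorphic, Theorem 2 gives a linear map taking $Q_1$ to $Q_2$. Projectively equivalent surfaces are isomorphic and have isomorphic complements. An isomorphism $Q_1\cong Q_2$ preserves anticanonical classes, so it is induced by a linear map as in 1.

3. The isomorphism and the surfaces are defined over a finitely generated field, which embeds in $\mathbb C$. The degree $e$ of the defining coprime forms does not change under field extension. By Theorem 2, $e=1$.

4. We have $\chi(Q)=2+7=9$, so $\chi(X)=4-9=-5$. A finite étale $g$ is a covering of degree $\deg g$, so $\chi(X)=\deg(g)\,\chi(X)$ and $\deg g=1$. So $g$ is an automorphism, and Theorem 2 applies. $\square$
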